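# An $\mathbb R$-factorizable group whose square is not $\mathbb R$-factorizable

## Open subgroups, Lindelöf spaces and $\mathbb R$-factorizability

No separation axiom is assumed unless it is stated. Write $\mathfrak c=2^{\aleph_0}$, and $\mathbb F_2$ for the field with two elements.

**Definition 1 (base of open subgroups).** Let $E$ be an abelian group and $\mathcal B$ a nonempty family of subgroups such that any two members of $\mathcal B$ contain a third. Give $E$ the topology whose base consists of the cosets $x+N$, $x\in E$, $N\in\mathcal B$.

This is a base: if $z\in(x+N)\cap(y+N')$ and $N''\subset N\cap N'$, then $z+N''\subset (x+N)\cap(y+N')$. It is a group topology, because $(x+N)+(y+N)=(x+y)+N$ and $-(x+N)=-x+N$. Each $N\in\mathcal B$ is open, and it is also closed, since its complement is a union of cosets of $N$. If $\bigcap\mathcal B=\{0\}$, the topology is Hausdorff: for $x\ne y$ pick $N\not\ni x-y$; then $x+N$ and $y+N$ are disjoint.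

*Example.* On $\mathbb F_2^\kappa$, with $\kappa$ an infinite cardinal, take $N_F=\{x: x(\alpha)=0\ \forall\alpha\in F\}$ for finite $F\subset\kappa$. This gives the product topology, so $\mathbb F_2^\kappa$ is compact.

**Definition 2 (second-countable, character).** A space is second-countable if it has a countable base. A topological group has character $<\mathfrak c$ if its identity has a base of neighborhoods with fewer than $\mathfrak c$ members. Every second-countable group has countable character, and $\aleph_0<\mathfrak c$.

*Example.* For uncountable $\kappa$ the group $\mathbb F_2^\kappa$ is not second-countable. Given countably many neighborhoods $U_i\supset N_{F_i}$ of $0$, choose $\alpha\notin\bigcup_iF_i$. The point that is $1$ at $\alpha$ and $0$ elsewhere lies in every $U_i$ but not in $N_{\{\alpha\}}$, so no $U_i$ is contained in $N_{\{\alpha\}}$. We will use this trick again: choose an index that the small base has never heard of.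

**Definition 3 (Lindelöf, locally finite).** A space is Lindelöf if every open cover has a countable subcover. A family of subsets of a space is locally finite if every point has a neighborhood that meets only finitely many members.

Continuous images and countable unions of Lindelöf spaces are Lindelöf. We need two more facts.

* A Lindelöf space has no uncountable locally finite family of nonempty sets. Indeed, cover the space by open sets each meeting finitely many members, and pass to a countable subcover. Every nonempty member meets one of these countably many sets, so there are only countably many members.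
* The union of a locally finite family of clopen sets is clopen. It is open. If $x$ is outside the union, some neighborhood of $x$ meets only finitely many members, and removing these closed sets leaves a neighborhood of $x$ disjoint from the union.

*Example.* Compact spaces and countable spaces are Lindelöf. An uncountable discrete space is not: its singletons form an uncountable locally finite family. The textbook warning about products is the Sorgenfrey line, which is Lindelöf, while its square contains the uncountable closed discrete set $\{(x,-x)\}$ and so is not Lindelöf.

**Definition 4 ($\mathbb R$-factorizable).** A topological group $G$ is $\mathbb R$-factorizable if for every continuous $f\colon G\to\mathbb R$ there are a second-countable topological group $H$, a continuous homomorphism $h\colon G\to H$ and a continuous $g\colon H\to\mathbb R$ with $f=g\circ h$.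

*Example 1.* Every second-countable group is $\mathbb R$-factorizable: take $h=\mathrm{id}$.

*Example 2.* Let $f\colon\mathbb F_2^\kappa\to\{0,1\}$ be continuous. The set $f^{-1}(1)$ is open and compact, so it is a finite union of cosets $x_i+N_{F_i}$. With $F=\bigcup_iF_i$, the value $f(x)$ depends only on $x|F$, so $f$ factors through the restriction homomorphism $\mathbb F_2^\kappa\to\mathbb F_2^F$ onto a finite discrete group. Proposition 1 below treats real-valued $f$.

*Example 3.* A discrete group $G$ with $|G|>\mathfrak c$ is not $\mathbb R$-factorizable. Let $f$ be the indicator function of $\{e\}$ and suppose $f=g\circ h$ as in Definition 4. Fix a countable base of $H$ and send $x\in G$ to the set of basic open sets containing $h(x)$. There are at most $\mathfrak c$ possible values, so some $x\neq y$ have $h(x)$ and $h(y)$ in the same open sets. Translating by $h(x)^{-1}$, we see that $h(e)$ and $h(x^{-1}y)$ lie in the same open sets of $H$. A continuous real function cannot separate such points, so $f(x^{-1}y)=f(e)=1$ and $x=y$, a contradiction.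

## Does $\mathbb R$-factorizability pass to squares?

The question, from Evgenii Reznichenko and Ol'ga Sipacheva, "Weird $\mathbb R$-Factorizable Groups", arXiv:2506.18733 (2025), is this. If $G$ is $\mathbb R$-factorizable, must $G\times G$, with the product topology, be $\mathbb R$-factorizable?

For the positive examples above the square causes no trouble. If $G$ is second-countable, so is $G\times G$. The square of $\mathbb F_2^\kappa$ is isomorphic to $\mathbb F_2^\kappa$ for infinite $\kappa$. The opposite direction is always true:

**Fact 1.** If $\Gamma\times\Gamma'$ is $\mathbb R$-factorizable, then so is $\Gamma$.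

*Proof.* Let $f\colon\Gamma\to\mathbb R$ be continuous, $\pi\colon\Gamma\times\Gamma'\to\Gamma$ the projection, and $\iota(x)=(x,e)$. Write $f\circ\pi=\varphi\circ h$ with $h$ a continuous homomorphism to a second-countable group and $\varphi$ continuous. Then $f=f\circ\pi\circ\iota=\varphi\circ(h\circ\iota)$. $\square$

Our groups will have a base at $0$ of open subgroups. For these, the Lindelöf property is enough.

**Proposition 1.** Let $E$ be a Lindelöf abelian topological group with a base at $0$ consisting of open subgroups. Then $E$ is $\mathbb R$-factorizable.

*Proof.* Let $f\colon E\to\mathbb R$ be continuous.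

**Choosing countably many subgroups.** This step finds countably many open subgroups that control $f$. For $p\in E$ and $l\ge1$ choose an open subgroup $N_{p,l}$ such that $|f(q)-f(p)|<1/l$ for all $q\in p+N_{p,l}$. Since $E$ is Lindelöf, for each $l$ there is a countable $P_l\subset E$ with $E=\bigcup_{p\in P_l}(p+N_{p,l})$. Put $\mathcal N=\{N_{p,l}:l\ge1,\ p\in P_l\}$.

**Building $h$.** This step turns $\mathcal N$ into a homomorphism. The cosets of $N\in\mathcal N$ form a disjoint open cover of $E$, so there are only countably many of them, and $E/N$ with the discrete topology is countable. Let $h\colon E\to\prod_{N\in\mathcal N}E/N$ be the natural homomorphism. It is continuous, since each coordinate is. Its image $H=h(E)$ is a subspace of a countable product of countable discrete spaces, so $H$ is second-countable and Hausdorff.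

**Building $\varphi$.** This step shows that $f$ factors continuously through $h$. Let $q\in E$ and $l\ge1$, and choose $p\in P_l$ with $q\in p+N_{p,l}$. If $h(q')$ and $h(q)$ have the same $N_{p,l}$-coordinate, then $q'\in p+N_{p,l}$ too, so $|f(q)-f(q')|<2/l$. If $h(q)=h(q')$, this holds for all $l$, so $f(q)=f(q')$. Hence $f=\varphi\circ h$ for some $\varphi\colon H\to\mathbb R$. The points of $H$ having the same $N_{p,l}$-coordinate as $h(q)$ form an open set on which $\varphi$ differs from $\varphi(h(q))$ by less than $2/l$. So $\varphi$ is continuous. $\square$

Try now to prove a positive answer for Lindelöf $G$ of this kind by running the same proof on $f\colon G\times G\to\mathbb R$. It runs until the choice of the countable set $P_l$, which needs $G\times G$ to be Lindelöf, and a product of two Lindelöf spaces need not be Lindelöf. Fixing one variable does not help: each section $f(\cdot,y)$ factors through some second-countable $h_y$, but uncountably many $h_y$ would then have to be combined.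

This tells us where to look for a counterexample. We want $G$ Lindelöf, and in $G\times G$ an uncountable locally finite family of clopen sets that involves so many different open subgroups that no small collection of subgroups controls its indicator function.

## A group whose powers are $\mathbb R$-factorizable exactly up to exponent $n$

**Theorem.** Let $n\ge1$. There is (in ZFC) a Hausdorff topological group $G$ of exponent $2$, with a neighborhood base at $0$ consisting of open subgroups and with $|G|=\mathfrak c$, such that:

* (I) $G^n$ is Lindelöf and $\mathbb R$-factorizable.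
* (II) There is a continuous $f\colon G^{n+1}\to\{0,1\}$ that does not factor as $f=\varphi\circ h$ with $h\colon G^{n+1}\to M$ a continuous homomorphism to a topological group $M$ (Hausdorff or not) of character $<\mathfrak c$ and $\varphi\colon M\to\mathbb R$ continuous. In particular $G^{n+1}$ is not $\mathbb R$-factorizable. Moreover, $G^{n+1}$ contains a locally finite disjoint family of $\mathfrak c$ nonempty open sets.

Consequently, for $m\ge1$, $G^m$ is $\mathbb R$-factorizable if and only if $m\le n$.

For $n=1$ this says that the answer to the question is no, already for a Lindelöf Hausdorff abelian group of exponent $2$.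

## Finitely supported functions on the Cantor set

**Notation.** Let $T=2^\omega$, and for $s\in2^{<\omega}$ let $[s]=\{t\in T:s\subset t\}$; these sets are called cylinders, and $[s]$ has length $|s|$. For $a\ne t$ in $T$ put $\Delta(a,t)=\min\{m:a(m)\ne t(m)\}$, and let $R_m(a)=\{t\ne a:\Delta(a,t)=m\}$, the $m$-th ring around $a$. It is a cylinder: its points agree with $a$ below $m$ and disagree with $a$ at $m$.

*Example.* If $a=000\cdots$, then $R_m(a)=[0^m1]$. If $b=0100\cdots$, then $\Delta(a,b)=1$ and $R_1(b)=[00]=[a|2]$.

Sorting the points of $[a|k]$ by their first difference from $a$ gives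
$$[a|k]=\{a\}\sqcup\bigsqcup_{m\ge k}R_m(a).\tag{1}$$
If $\Delta(a,b)=m$, then $a$ agrees with $b$ below $m$ and $a(m)=1-b(m)$, so
$$\Delta(a,b)=m\ \Longrightarrow\ R_m(b)=[a|(m+1)].\tag{2}$$

**Setting.** Let $V$ be a nonzero finite vector space over $\mathbb F_2$. For each $t\in T$ let $V_t$ be a subspace of $V$, and let $A\subset T$ be a set with $V_a=V$ for all $a\in A$. The actual choice of $A$ and $V_t$ comes later. Let $G=\bigoplus_{t\in T}V_t$ be the group of finitely supported functions $g\colon T\to V$ with $g(t)\in V_t$. For $v\in V_t$ let $e_t(v)\in G$ have value $v$ at $t$ and $0$ elsewhere. For $B\subset T$ put $\sigma_B(g)=\sum_{t\in B}g(t)$. Every element has order at most $2$, so signs do not matter.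

For $k\in\omega$ and $a\in A$ define subgroups
$$L_k=\{g:\sigma_{[s]}(g)=0\ \ \forall s\in2^k\},\qquad W_a=\{g:g(a)=0,\ \ \sigma_{R_m(a)}(g)=0\ \ \forall m\in\omega\}.$$
Think of $g$ as a distribution of mass. Membership in $L_k$ says that each cylinder of length $k$ has total mass zero. Membership in $W_a$ says that there is no mass at $a$ and each ring around $a$ has total mass zero. For finite $F\subset A$ put
$$N_{k,F}=L_k\cap\bigcap_{a\in F}W_a .$$
A cylinder of length $k$ is a disjoint union of cylinders of length $k+1$, so $L_{k+1}\subset L_k$. Hence $N_{\max(k,l),F\cup F'}\subset N_{k,F}\cap N_{l,F'}$, and by Definition 1 the subgroups $N_{k,F}$ form a base at $0$ of a group topology. It is Hausdorff: if $g\ne0$, choose $k$ such that distinct points of $\operatorname{supp}g$ lie in distinct cylinders of length $k$. Some cylinder of length $k$ then has sum $g(t)\ne0$, so $g\notin L_k$.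

By (1) and finiteness of supports, $\sigma_{[a|k]}(g)=g(a)+\sum_{m\ge k}\sigma_{R_m(a)}(g)$, so
$$\sigma_{[a|k]}\ \text{vanishes on}\ W_a\qquad(a\in A,\ k\in\omega).\tag{3}$$
With $k=0$ this gives $W_a\subset L_0$. So $W_a=N_{0,\{a\}}$ is an open, hence clopen, subgroup.

**Pair rule.** The basic computation, which we use repeatedly, concerns two points carrying the same vector. Let $t\ne t'$ and $0\ne v\in V_t\cap V_{t'}$. Since $v+v=0$,
$$e_t(v)+e_{t'}(v)\in L_k\iff t|k=t'|k,\tag{4}$$
$$e_t(v)+e_{t'}(v)\in W_a\iff a\notin\{t,t'\}\ \text{and}\ \Delta(a,t)=\Delta(a,t').\tag{5}$$
For (4): a cylinder containing both points or neither has sum $0$, and one containing exactly one of them has sum $v\ne0$. For (5): if $a\in\{t,t'\}$, the value at $a$ is $v\neq0$. Otherwise each of $t,t'$ lies in exactly one ring around $a$, and all ring sums vanish exactly when the two rings coincide.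

**Lemma 1.** If $a\ne b$ are in $A$ and $0\ne v\in V$, then $e_a(v)+e_b(v)\notin W_a+W_b$.

*Proof.* Let $m=\Delta(a,b)$ and $B=[a|(m+1)]$, which equals $R_m(b)$ by (2). Then $\sigma_B$ vanishes on $W_a$ by (3) and on $W_b$ by the definition of $W_b$, hence on $W_a+W_b$. But $a\in B$ and $b\notin B$, so $\sigma_B(e_a(v)+e_b(v))=v\ne0$. $\square$

## Tuples carried only on $A$ give locally finite families

Say that $t\in T$ carries a tuple $w=(w_1,\dots,w_d)\in V^d$ if $w_1,\dots,w_d\in V_t$. Points of $A$ carry everything. The next two lemmas show that everything depends on which tuples are carried by points outside $A$.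

**Lemma 2.** Let $d\ge1$ and let $v_1,\dots,v_d\in V$ be nonzero vectors such that no point of $T\setminus A$ carries $(v_1,\dots,v_d)$. For $a\in A$ put
$$p_a=(e_a(v_1),\dots,e_a(v_d))\in G^d,\qquad O_a=p_a+W_a^{\,d}.$$
Then the $O_a$ $(a\in A)$ are clopen, pairwise disjoint, and form a locally finite family in $G^d$.

*Proof.* They are clopen because $W_a$ is.

**Disjointness.** This step separates different indices. If $O_a$ and $O_b$ had a common point with $a\ne b$, comparing first coordinates would give $e_a(v_1)+e_b(v_1)\in W_a+W_b$, contrary to Lemma 1.

**A neighborhood for local finiteness.** This step produces, for a given $\vec g=(g_1,\dots,g_d)\in G^d$, a neighborhood that meets few $O_a$. Let $S=\bigcup_j\operatorname{supp}g_j$, a finite set. Choose $k$ such that distinct points of $S$ lie in distinct cylinders of length $k$, and put $F=S\cap A$, $N=N_{k,F}$. We show that $\vec g+N^d$ is disjoint from $O_a$ for every $a\in A\setminus F$; since $F$ is finite, this suffices.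

Suppose $a\in A\setminus F$ and $(\vec g+N^d)\cap O_a\neq\emptyset$. Then
$$g_j+e_a(v_j)\in N+W_a\qquad(j\le d).\tag{6}$$
Let $Q=[a|k]$. By the choice of $k$, $|S\cap Q|\le1$, so $|F\cap Q|\le1$.

**The case $F\cap Q=\emptyset$.** Here we find a carrier where none is allowed. The sum $\sigma_Q$ vanishes on $N\subset L_k$, and on $W_a$ by (3). So (6) gives $\sigma_Q(g_j)=\sigma_Q(e_a(v_j))=v_j\ne0$ for all $j$. Thus $S\cap Q$ is nonempty, say $S\cap Q=\{t\}$, and $g_j(t)=\sigma_Q(g_j)=v_j$ for every $j$. So $t$ carries $(v_1,\dots,v_d)$, which forces $t\in A$. Then $t\in S\cap A\cap Q=F\cap Q$, a contradiction.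

**The case $F\cap Q=\{t\}$.** Here we use that $N\subset W_t$. Since $a\notin F$, $t\ne a$; since both lie in $Q=[a|k]$, $m=\Delta(a,t)\ge k$. Put $B=R_m(t)$, which equals $[a|(m+1)]\subset Q$ by (2). Then $\sigma_B$ vanishes on $N\subset W_t$ by the definition of $W_t$, and on $W_a$ by (3). So (6) gives $\sigma_B(g_1)=\sigma_B(e_a(v_1))=v_1\ne0$. But $S\cap Q=\{t\}$ and $t\notin B$, so $\operatorname{supp}g_1$ misses $B$ and $\sigma_B(g_1)=0$, a contradiction. $\square$

The simplest choice now fails. Take $V=\mathbb F_2$, an uncountable $A$, and $V_t=\{0\}$ for $t\notin A$. No point off $A$ carries the $1$-tuple $(1)$, so Lemma 2 with $d=1$ gives an uncountable locally finite family in $G$ itself. Thus $G$ is not Lindelöf, and Proposition 1 cannot even start. We need points outside $A$ that carry vectors, because such points serve as limits: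

**Lemma 3.** Let $0\ne w\in V^d$, let $c\in T\setminus A$ carry $w$, and write $\varepsilon_w(t)=(e_t(w_1),\dots,e_t(w_d))$ for each $t$ that carries $w$. For every $N_{k,F}$ there is $l$ such that $\varepsilon_w(t)-\varepsilon_w(c)\in N_{k,F}^{\,d}$ for all $t\in[c|l]$ that carry $w$.

*Proof.* As $F\subset A$, we have $c\notin F$. Choose $l\ge k$ with $l>\Delta(c,a)$ for all $a\in F$. Let $t\in[c|l]$ carry $w$; we may assume $t\ne c$. Then $t|k=c|k$. For $a\in F$, $t$ agrees with $c$ up to and including the place $\Delta(c,a)$, so $t\ne a$ and $\Delta(a,t)=\Delta(a,c)$. By (4) and (5), $e_t(w_i)+e_c(w_i)\in N_{k,F}$ for each $i$ with $w_i\ne0$; for $w_i=0$ this is trivial. $\square$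

By contrast, at $a\in A$ rule (5) gives $e_t(v)+e_a(v)\notin W_a$ for all $t\ne a$ with $0\ne v\in V_t$, so $e_a(v)$ is isolated among the points $e_t(v)$.

## Hyperplanes off $A$: every $n$-tuple fits, a basis does not

Lemmas 2 and 3 suggest what to ask for. Every nonzero $n$-tuple should be carried by many points outside $A$, so that $G^n$ has enough limits to be Lindelöf. Some $(n+1)$-tuple should be carried by no point outside $A$, so that Lemma 2 applies in $G^{n+1}$. Linear algebra does exactly this. Let
$$V=\mathbb F_2^{\,n+1}\ \text{with basis}\ v_1,\dots,v_{n+1},\qquad\mathcal H=\{\text{hyperplanes, i.e. } n\text{-dimensional subspaces, of } V\},$$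
and let $V_t$ be a hyperplane or $\{0\}$ for $t\notin A$. Any $n$ vectors span a space of dimension at most $n$, so they lie in a common hyperplane. The vectors $v_1,\dots,v_{n+1}$ lie in no common hyperplane.

*Example.* For $n=1$, $V=\{0,x,y,x+y\}$ and $\mathcal H$ consists of the three lines $\{0,x\}$, $\{0,y\}$, $\{0,x+y\}$. Off $A$, a point may carry one of $x$, $y$, $x+y$, but no point carries both $x$ and $y$. So the points $e_a(x)$ can accumulate, and so can the points $e_a(y)$, but by Lemma 2 the pairs $(e_a(x),e_a(y))$ cannot.

So we want disjoint sets $A$ and $C_H$ $(H\in\mathcal H)$ in $T$, with $V_t=V$ on $A$ and $V_t=H$ on $C_H$. How large must $C_H$ be? Look at one vector, and topologize $A\cup C_H$ so that points of $A$ are isolated and points of $C_H$ have cylinder neighborhoods. Given an open cover, countably many members suffice for a union of cylinders that covers $C_H$, and the remainder lies in a closed set $K\subset T$ disjoint from $C_H$. The remaining points belong to $A$ and may be isolated, so we want $K$ to be countable. Thus $C_H$ should meet every uncountable closed set, as a Bernstein set does.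

With supports of two points we work in products $Q_1\times Q_2$ of disjoint cylinders, and the leftover set $K$ is closed and disjoint from $C_{H_1}\times C_{H_2}$. It may be uncountable: for $a\in A\cap Q_1$ the whole set $\{a\}\times Q_2$ misses $C_{H_1}\times C_{H_2}$. But this set lies over a single value of the first coordinate, so it can be handled by induction on the number of coordinates. Hence we should ask that $K$ be covered by countably many sets of this kind.

## Closed sets that are not thin

**Definition 5 (slice, thin).** Let $Q_1,\dots,Q_r$ be pairwise disjoint cylinders, $r\ge1$. A slice of $\prod_{j\le r}Q_j$ is a set $\{p:p_j=s\}$ with $j\le r$ and $s\in T$. A subset of $\prod_jQ_j$ is thin if it is covered by countably many slices.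

*Example.* For $r=1$ a slice has at most one point, so thin means countable. For $r=2$, $\{s\}\times Q_2$ is thin. The graph of a homeomorphism $Q_1\to Q_2$ is closed and not thin, since it is uncountable and each slice meets it in at most one point.

**Lemma 4.** Let $r\ge1$. If $K\subset\prod_{j\le r}Q_j$ is closed and not thin, there is $P\subset K$ with $|P|=\mathfrak c$ such that any two distinct points of $P$ differ in every coordinate.

*Proof.*

**Passing to a kernel.** This step removes the thin part of $K$. Let $K^*$ be $K$ minus the union of all thin relatively open subsets of $K$. By second countability that union is the union of countably many of these sets, hence thin. So $K^*$ is nonempty, and it is closed, hence compact. No nonempty relatively open $U\subset K^*$ is thin. Indeed, let $U=U'\cap K^*$ with $U'$ open in $K$. If $U$ is thin, then $U'\subset U\cup(K\setminus K^*)$ is thin, so $U'$ was removed and $U=\emptyset$.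

**Moving in all coordinates at once.** This step shows that for a nonempty relatively open $U\subset K^*$ and $p\in U$ there is $q\in U$ with $q_j\ne p_j$ for all $j\le r$. Each slice meets $K^*$ in a closed set, and this set has empty interior in $K^*$, because its interior is thin. A finite union of closed sets with empty interior has empty interior. So the $r$ slices $\{q:q_j=p_j\}$ do not cover $U$.

**A tree of clopen sets.** This step builds a Cantor scheme. Fix a compatible metric on $\prod_jQ_j$, and let $\pi_j$ be the coordinate projections. We construct nonempty sets $U_\sigma\subset K^*$, clopen in $K^*$, for $\sigma\in2^{<\omega}$, such that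
$$U_{\sigma0}\cup U_{\sigma1}\subset U_\sigma,\qquad \pi_j(U_{\sigma0})\cap\pi_j(U_{\sigma1})=\emptyset\ \ (j\le r),\qquad \operatorname{diam}U_\sigma\le2^{-|\sigma|}\ \text{ if }|\sigma|\ge1.$$
Start with $U_\emptyset=K^*$. Given $U_\sigma$, the previous step yields $p,q\in U_\sigma$ with $p_j\ne q_j$ for all $j$. For large $l$ put
$$U_{\sigma0}=K^*\cap\prod_j[p_j|l],\qquad U_{\sigma1}=K^*\cap\prod_j[q_j|l].$$
These are clopen in $K^*$ and contain $p$ and $q$ respectively. For $l$ large enough they lie in $U_\sigma$, have diameter at most $2^{-|\sigma|-1}$, and satisfy $[p_j|l]\cap[q_j|l]=\emptyset$ for all $j$.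

**Reading off $P$.** This step takes limits along branches. For $x\in2^\omega$ the sets $U_{x|l}$ are nonempty, compact and decreasing with diameters tending to $0$, so $\bigcap_lU_{x|l}$ is a single point $p_x$. If $x\ne y$ and $\sigma$ is their longest common initial segment, then $p_x$ and $p_y$ lie in different sets among $U_{\sigma0},U_{\sigma1}$, so they differ in every coordinate. Put $P=\{p_x:x\in2^\omega\}$. $\square$

**Lemma 5.** There are pairwise disjoint sets $A$ and $C_H$ $(H\in\mathcal H)$ in $T$ with $|A|=\mathfrak c$ such that, for all $r\ge1$, pairwise disjoint cylinders $Q_1,\dots,Q_r$, hyperplanes $H_1,\dots,H_r\in\mathcal H$ and closed non-thin $K\subset\prod_jQ_j$,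
$$K\cap\prod_{j\le r}C_{H_j}\ne\emptyset.\tag{7}$$
In particular each $C_H$ meets every cylinder.

*Proof.* The construction meets one requirement (7) at a time. There are countably many choices of $r$ and $(Q_j)$, finitely many of $(H_j)$ for each $r$, and at most $\mathfrak c$ closed sets $K$. So the data $(r,(Q_j),(H_j),K)$ can be listed, possibly with repetitions, as $\{D_\xi:\xi<\mathfrak c\}$.

At stage $\xi$ let $S_\xi$ be the set of points of $T$ used at earlier stages. Each stage uses finitely many points, so $|S_\xi|<\mathfrak c$. Let $D_\xi=(r,(Q_j),(H_j),K)$ and take $P\subset K$ from Lemma 4. For each $s\in S_\xi$ and each $j$, at most one $p\in P$ has $p_j=s$. So fewer than $\mathfrak c$ points of $P$ have a coordinate in $S_\xi$, and some $p\in P$ has none. Its coordinates are distinct, because the $Q_j$ are disjoint. Put $p_j$ into $C_{H_j}$ for each $j\le r$. Then choose $a_\xi\in T\setminus(S_\xi\cup\{p_1,\dots,p_r\})$ and put it into $A$.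

Every point is assigned at most once, so the sets are disjoint. The $a_\xi$ are distinct, so $|A|=\mathfrak c$. Requirement (7) for $D_\xi$ was met at stage $\xi$. The last claim is the case $r=1$, $K=Q_1$, since a cylinder is uncountable and hence not thin. $\square$

**The group.** Fix $A$ and $C_H$ as in Lemma 5, and put
$$V_t=V\ (t\in A),\qquad V_t=H\ (t\in C_H),\qquad V_t=\{0\}\ \text{otherwise.}$$
From now on $G$ is the resulting group. It has exponent $2$, is Hausdorff and has the base $\{N_{k,F}\}$ of open subgroups at $0$. Also $|G|=\mathfrak c$: there are at most $\mathfrak c$ finitely supported functions $T\to V$, and the elements $e_a(v_1)$, $a\in A$, are $\mathfrak c$ many.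

## The power $G^n$ is Lindelöf

View elements of $G^n$ as finitely supported functions $t\mapsto\vec g(t)\in V_t^n$. For $0\ne w=(w_1,\dots,w_n)\in V^n$ put
$$C_w=\bigcup\{C_H:w\in H^n\},\qquad Y_w=A\cup C_w=\{t\in T:w\in V_t^n\}.$$
So $Y_w$ is the set of points that carry $w$. Since $w_1,\dots,w_n$ span a space of dimension at most $n$, some $H\in\mathcal H$ has $w\in H^n$, and therefore
$$C_w\ \text{contains some}\ C_H.\tag{8}$$
Topologize $Y_w$ by making the points of $A$ isolated and giving $c\in C_w$ the base $\{[c|k]\cap Y_w:k\in\omega\}$. In other words, a base consists of the sets $\{a\}$ with $a\in A$ and $Q\cap Y_w$ with $Q$ a cylinder.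

**Step 1: one moving point gives a continuous map.** This step relates $Y_w$ to $G^n$. The map $\varepsilon_w\colon Y_w\to G^n$, $t\mapsto(e_t(w_1),\dots,e_t(w_n))$, is continuous. At points of $A$ there is nothing to check, and at points of $C_w$ continuity is Lemma 3 with $d=n$.

**Step 2: products of the $Y_w$ are Lindelöf.** This is the step for which Lemma 5 was made. Let $Q_1,\dots,Q_r$ be pairwise disjoint cylinders and $w^1,\dots,w^r\in V^n$ nonzero. We show that
$$Z=\prod_{j\le r}(Y_{w^j}\cap Q_j)$$
is Lindelöf, by induction on $r$. For $r=0$ it is a point. Let $r\ge1$ and let $\mathcal O$ be an open cover of $Z$.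

Put $D=\prod_j(C_{w^j}\cap Q_j)$. Each $d\in D$ has all its coordinates in the sets $C_{w^j}$, where basic neighborhoods come from cylinders. So $d$ lies in a product $B_d\subset\prod_jQ_j$ of cylinders with $B_d\cap Z$ contained in a member of $\mathcal O$. There are only countably many products of cylinders, so there are only countably many different $B_d$, and countably many members of $\mathcal O$ cover $Z\cap\bigcup_{d\in D}B_d$.

The rest of $Z$ lies in $K=\prod_jQ_j\setminus\bigcup_dB_d$, which is closed in $\prod_jQ_j$ and disjoint from $D$. By (8), each $C_{w^j}$ contains some $C_{H_j}$. If $K$ were not thin, (7) would give a point of $K\cap\prod_jC_{H_j}\subset D$, which is impossible. So $K$ is thin. The intersection of $Z$ with a slice $\{p_j=s\}$ is empty or homeomorphic to the product of the other $r-1$ factors, hence Lindelöf by induction. Thus $Z\cap K$ is covered by countably many Lindelöf subspaces of $Z$, and so by countably many members of $\mathcal O$. Altogether countably many members of $\mathcal O$ cover $Z$.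

**Step 3: covering $G^n$.** This step writes $G^n$ as a countable union of continuous images. Let $\vec g\in G^n$ have support $\{t_1,\dots,t_r\}$, with values $w^j=\vec g(t_j)\ne0$. Then $t_j\in Y_{w^j}$. Choose pairwise disjoint cylinders $Q_j\ni t_j$. Then $\vec g=\sum_j\varepsilon_{w^j}(t_j)$ lies in the image of $\prod_j(Y_{w^j}\cap Q_j)$ under $(s_1,\dots,s_r)\mapsto\sum_j\varepsilon_{w^j}(s_j)$ (the case $r=0$ gives $\vec g=0$). This map is continuous by Step 1 and continuity of addition. There are countably many choices of $(r,(Q_j),(w^j))$, since $V^n$ is finite. So $G^n$ is a countable union of continuous images of Lindelöf spaces, hence Lindelöf.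

**Proof of (I).** The subgroups $N_{k,F}^{\,n}$ form a base at $0$ in $G^n$, so Proposition 1 applies to $E=G^n$, and $G^n$ is $\mathbb R$-factorizable. $\square$

*Remark.* The hyperplanes are really needed. Suppose we keep the same $A$ and $C_H$ but put $V_t=V$ also on every $C_H$, with the $W_a$ still defined only for $a\in A$. Then for every $m\ge1$ and $0\ne w\in V^m$ the set of carriers of $w$ is $A\cup\bigcup_{H\in\mathcal H}C_H$. So (8) holds with $C_w=\bigcup_HC_H$, and Steps 1–3 run unchanged with $m$ in place of $n$. All powers would be Lindelöf, hence $\mathbb R$-factorizable, and this group would not be a counterexample.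

## A clopen set in $G^{n+1}$ whose indicator does not factor

**Step 4: the locally finite family.** This step defines $f$. A point outside $A$ has $V_t$ equal to a hyperplane or $\{0\}$, so it does not carry the basis $(v_1,\dots,v_{n+1})$. Lemma 2 with $d=n+1$ applies: the nonempty clopen sets
$$O_a=p_a+W_a^{\,n+1},\qquad p_a=(e_a(v_1),\dots,e_a(v_{n+1}))\qquad(a\in A)$$
form a locally finite disjoint family of size $\mathfrak c$ in $G^{n+1}$. Hence $\bigcup_aO_a$ is clopen, and
$$f=\mathbf 1_{\bigcup_{a\in A}O_a}\colon G^{n+1}\to\{0,1\}$$
is continuous.

In particular $G^{n+1}$ is not Lindelöf. That alone only makes Proposition 1 unavailable; it remains to show that this $f$ does not factor.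

**Step 5: an index the small base has never heard of.** This step extracts from a factorization a neighborhood on which $f$ must be constant. Suppose $f=\varphi\circ h$ with $h\colon G^{n+1}\to M$ a continuous homomorphism, $\{E_i:i\in I\}$ a base of neighborhoods of the identity in $M$ with $|I|<\mathfrak c$, and $\varphi\colon M\to\mathbb R$ continuous. For each $i$ choose $N_i=N_{k_i,F_i}$ with $h(N_i^{\,n+1})\subset E_i$. The sets $F_i$ are finite and $|I|<\mathfrak c$, so $|\bigcup_iF_i|<\mathfrak c=|A|$. Pick $a\in A\setminus\bigcup_iF_i$.

Since $f(p_a)=1$, continuity of $\varphi$ at $h(p_a)$ gives $i\in I$ with $|\varphi(z)-1|<1$ for all $z\in h(p_a)E_i$. For $\vec u\in N_i^{\,n+1}$ we have $h(p_a+\vec u)=h(p_a)h(\vec u)\in h(p_a)E_i$. As $f$ takes only the values $0$ and $1$,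
$$f(p_a+\vec u)=1\qquad\text{for all }\vec u\in N_i^{\,n+1}.\tag{9}$$

**Step 6: a vector in $N_i$ but not in $W_a$.** This step shows that $N_i$ does not see the rings around $a$. As $n\ge1$, we have $\dim V\ge2$, so there is $H\in\mathcal H$ with $v_1\in H$. Choose $m\ge k_i$ with $m>\Delta(a,b)$ for all $b\in F_i$. This makes sense because $a\notin F_i$. By Lemma 5 there are $s\in C_H\cap R_m(a)$ and $s'\in C_H\cap R_{m+1}(a)$. These points are distinct, since the rings are disjoint. Put
$$u=e_s(v_1)+e_{s'}(v_1)\in G.$$

* $u\in L_{k_i}$ by (4), since $s,s'\in[a|m]$ and $m\ge k_i$.
* $u\in W_b$ for each $b\in F_i$. Let $d=\Delta(a,b)<m$. By (2), $s,s'\in[a|m]\subset[a|(d+1)]=R_d(b)$, so $\Delta(b,s)=\Delta(b,s')=d$. Also $b\notin\{s,s'\}$, because $A\cap C_H=\emptyset$. Now (5) applies.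
* $u\notin W_a$ by (5), since $\Delta(a,s)=m\ne m+1=\Delta(a,s')$.

So $u\in N_i\setminus W_a$.

**Step 7: the contradiction.** Moving $p_a$ by $u$ in the first coordinate leaves $O_a$. It might enter another $O_b$, and this step uses the second coordinate, which does not move, to rule that out. Let $q=p_a+(u,0,\dots,0)$. By (9), $f(q)=1$, so $q\in O_b$ for some $b\in A$. The second coordinate exists because $n+1\ge2$, and it gives $e_a(v_2)+e_b(v_2)\in W_b$. If $b\ne a$, this contradicts Lemma 1. So $b=a$. The first coordinate then gives $e_a(v_1)+u\in e_a(v_1)+W_a$, that is, $u\in W_a$, contradicting Step 6.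

**Proof of (II).** Steps 5–7 show that $f$ has no factorization through a topological group of character $<\mathfrak c$; nothing was assumed about separation in $M$. A second-countable group has countable character and $\aleph_0<\mathfrak c$, so $G^{n+1}$ is not $\mathbb R$-factorizable. The locally finite disjoint family of $\mathfrak c$ nonempty open sets was found in Step 4. $\square$

## All powers of $G$, and the square

If $1\le m\le n$, then $G^m$ is the image of $G^n$ under a projection, hence Lindelöf, and it has the base $\{N_{k,F}^{\,m}\}$ of open subgroups at $0$. By Proposition 1 it is $\mathbb R$-factorizable.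

If $m\ge n+1$ and $G^m$ were $\mathbb R$-factorizable, then $G^{n+1}$ would be too: for $m=n+1$ trivially, and for $m>n+1$ by Fact 1 applied to $G^m=G^{n+1}\times G^{m-n-1}$. This contradicts (II). So $G^m$ is $\mathbb R$-factorizable if and only if $m\le n$, which completes the proof of the Theorem. $\square$

For $n=1$ the group $G$ is Lindelöf, Hausdorff, abelian, of exponent $2$ and $\mathbb R$-factorizable, while $G\times G$ is not $\mathbb R$-factorizable. Hence, in ZFC, the square of an $\mathbb R$-factorizable group need not be $\mathbb R$-factorizable.
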